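# Dupin hypersurfaces have no bad points

## 1. A torus times a line

Take $R>r>0$ and the torus of revolution $T\subset\mathbf R^3$ parametrized by
$$X(\theta,\varphi)=\big((R+r\cos\theta)\cos\varphi,\ (R+r\cos\theta)\sin\varphi,\ r\sin\theta\big),$$
with inward unit normal $N=-(\cos\theta\cos\varphi,\cos\theta\sin\varphi,\sin\theta)$. Write the shape operator $A$ with the sign convention $dN=-dX\circ A$. Differentiating $N$ gives
$$\partial_\theta N=-\frac1r\,\partial_\theta X,\qquad \partial_\varphi N=-\frac{\cos\theta}{R+r\cos\theta}\,\partial_\varphi X .$$
So the principal curvatures are $\frac1r$ and $\frac{\cos\theta}{R+r\cos\theta}$. They are never equal, because equality would force $R=0$. The first is constant, and the second is constant along its own curvature lines, the circles $\theta=\text{const}$.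

Now multiply by a line. The hypersurface $T\times\mathbf R\subset\mathbf R^4$, with coordinates $(\theta,\varphi,s)$, has the same two principal curvatures, with directions $\partial_\theta,\partial_\varphi$, and a third one, $0$, with direction $\partial_s$. The second and the third coincide exactly where $\cos\theta=0$. So the number of distinct principal curvatures is $3$ where $\cos\theta\ne0$ and drops to $2$ on the thin set $\cos\theta=0$.

Still, every principal curvature is constant along each surface tangent to its eigenspaces. Let $S'$ be a connected submanifold whose tangent space at each point is an eigenspace of $A$. If $\dim S'=2$, then $S'$ lies in $\{\cos\theta=0\}$, its tangent spaces are spanned by $\partial_\varphi,\partial_s$, and the curvature is $0$. If $\dim S'=1$, its tangent line is at each point one of the three coordinate lines, by continuity always the same one, so $S'$ is a piece of a coordinate curve. Along it the curvature is $\frac1r$, or $\frac{\cos\theta}{R+r\cos\theta}$ with $\theta$ fixed, or $0$.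

Let $\mathcal G$ be the set of points near which the number of distinct principal curvatures is constant; here $\mathcal G=\{\cos\theta\ne0\}$. Cut out the connected open piece
$$M=\{0<\theta<\tfrac\pi2\}\ \cup\ \bigcup_{k\in\mathbf Z}\{0<\theta<\pi,\ k<s<k+\tfrac12\}.$$
On $M$ the set $\mathcal G$ has infinitely many components: $\{0<\theta<\frac\pi2\}$, and for each $k$ the set $\{\frac\pi2<\theta<\pi,\ k<s<k+\frac12\}$. But this is the fault of the global shape of $M$. Near any single point of $M$, the set $\mathcal G$ has at most two pieces. Can the pieces of $\mathcal G$ ever accumulate at a point?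

## 2. The Dupin condition and bad points

Throughout, $M$ is a smooth ($C^\infty$) hypersurface in $\mathbf R^n$, with a local field of unit normals and shape operator $A$. Reversing the normal replaces $A$ by $-A$, which affects none of the notions below. We take $n\ge2$ and put $\ell=n-1$. (For $n=1$ a connected $M$ is a point and there is nothing to prove.)

**Definition (curvature surface).** A curvature surface of $M$ is a connected submanifold $S'\subset M$ such that for each $x\in S'$ the tangent space $T_xS'$ equals some principal space (eigenspace) of $A$ at $x$. The corresponding principal curvature is then a smooth function on $S'$.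

**Definition (Dupin, proper Dupin).** $M$ is Dupin if along each curvature surface the corresponding principal curvature is constant. It is proper Dupin if, in addition, the number of distinct principal curvatures is constant on $M$.

The torus $T$ is proper Dupin; $T\times\mathbf R$ is Dupin but not proper. A curvature surface of an open subset of $M$ is a curvature surface of $M$, so open subsets of Dupin hypersurfaces are Dupin.

Let $c(x)$ be the number of distinct principal curvatures at $x$, and let $\mathcal G\subset M$ be the open set of points at which $c$ is locally constant. It is dense: distinct eigenvalues stay distinct nearby, so $c$ cannot drop under small displacements. In any nonempty open set choose a point where $c$ is maximal for that set. Near this point $c$ is at least, hence exactly, that maximum.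

**Definition (bad point, local finiteness).** A point $p\in\mathcal G^c=M\setminus\mathcal G$ is bad if there is no neighborhood $W$ of $p$, open in $M$, such that $W\cap\mathcal G$ contains finitely many connected open sets $U_1,\dots,U_s$ whose union is dense in $W$. Let $S$ be the set of bad points. A Dupin hypersurface $M$ has the local finiteness property if $M\setminus S$ has only finitely many connected components.

Smooth hypersurfaces can have bad points. Let $f''(x)=e^{-1/x^2}\sin(1/x)$, $f''(0)=0$, and let $M\subset \mathbf R^3$ be the cylinder $z=f(x)$ over the $(x,y)$-plane. The principal curvatures are $f''/(1+f'^2)^{3/2}$ and $0$. So $\mathcal G=\{f''\neq0\}$, and its components are the strips between consecutive zeros of $f''$. Infinitely many strips meet any neighborhood $W$ of a point with $x=0$, while a connected subset of $\mathcal G$ lies in one strip. So finitely many connected sets in $\mathcal G\cap W$ are never dense in $W$, and all points with $x=0$ are bad. This $M$ is not Dupin: over a bounded strip the curves $y=\text{const}$ are curvature surfaces, and the nonzero curvature along them tends to $0$ at the ends of the strip.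

The problem, from Thomas Cecil, Quo-Shin Chi, Gary Jensen, "On Kuiper's conjecture", arXiv:math/0512089 (2005), asks: is the local finiteness property true for any connected Dupin hypersurface in $\mathbf R^n$? The answer is yes, in the strongest possible sense.

**Theorem A.** Let $M\subset\mathbf R^n$ be a Dupin hypersurface. Then $S=\emptyset$. Hence every connected Dupin hypersurface has the local finiteness property.

The proof gives more.

**Theorem B.** There is a constant $d(n)$ depending only on $n$ such that every connected Dupin hypersurface $M\subset\mathbf R^n$ is contained in the zero set $Z(P)$ of an irreducible polynomial $P$ of degree $\le d(n)$, where $Z(P)$ is an irreducible real algebraic set of dimension $n-1$. Moreover $M$ is real analytic; each point has a neighborhood in $M$ which is the graph of a Nash function over a ball.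

**Theorem C.** A connected smooth hypersurface is Dupin if and only if it is real analytic and contains a nonempty open subset which is proper Dupin.

A Nash function is a smooth semialgebraic function on an open semialgebraic set; Section 5 recalls these notions.

We finish this section with a criterion that makes the Dupin condition easy to handle. Recall Codazzi's equation $(\nabla_YA)Y'=(\nabla_{Y'}A)Y$. If $Y,Y'$ are fields with $AY'=\lambda Y'$ along the direction in which we differentiate, then $\nabla_Y(AY')=(Y\lambda)Y'+\lambda\nabla_YY'$ gives
$$(\nabla_YA)Y'=(Y\lambda)Y'+(\lambda-A)\nabla_YY'. \tag{1}$$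

**Lemma 1.** $M$ is Dupin if and only if $e\lambda=0$ whenever $\lambda$ is a smooth function on an open set $V\subset M$ that is at each point of $V$ a simple eigenvalue of $A$, with smooth unit eigenvector field $e$ on $V$.

*Proof.* Short integral curves of such an $e$ are curvature surfaces, so $e\lambda=0$ if $M$ is Dupin. Conversely, assume the condition and let $S'$ be a curvature surface with principal curvature $\lambda$. Since $S'$ is connected, it suffices to show that $\lambda$ is locally constant.

If $\dim S'\ge2$, let $Y,Y'$ be vector fields on (an open part of) $S'$. Formula (1) holds along $S'$; antisymmetrizing and using Codazzi,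
$$0=(Y\lambda)Y'-(Y'\lambda)Y+(\lambda-A)[Y,Y'].$$
Since $[Y,Y']$ is tangent to $S'$, the last term is zero. Taking $Y,Y'$ linearly independent gives $Y\lambda=0$, so $d\lambda=0$ on $S'$. In this case constancy is automatic.

If $\dim S'=1$, then at $x\in S'$ the eigenvalue is simple. It extends to a smooth simple eigenvalue $\tilde\lambda$ near $x$ with smooth unit eigenvector field $e$. By continuity $\lambda=\tilde\lambda$ on $S'$ near $x$, and $S'$ is tangent to $e$ there. Since $e\tilde\lambda=0$, $\lambda$ is locally constant on $S'$. $\blacksquare$

Two consequences will be used. A hypersurface each of whose points has a Dupin neighborhood is Dupin. And if a dense open subset $O$ of a smooth hypersurface $M$ is Dupin, then $M$ is Dupin: for $\lambda,e,V$ as in Lemma 1 we have $e\lambda=0$ on $V\cap O$, which is dense in $V$, so $e\lambda=0$ on $V$ by continuity.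

## 3. Curvature spheres, and the cases done by hand

**Local set-up.** After permuting coordinates, $M$ is locally a graph $y=f(x)$, $x\in U\subset\mathbf R^\ell$ open. Put
$$X(x)=(x,f(x)),\qquad N=\frac{(-\nabla f,1)}{\sqrt{1+|\nabla f|^2}},\qquad I=\mathrm{id}+\nabla f\,\nabla f^T,$$
and regard $A$ as an operator on $\mathbf R^\ell$ with $dN(\xi)=-dX(A\xi)$. From $N\cdot dX=0$ we get $\langle A\xi,\eta\rangle_I=-dN(\xi)\cdot dX(\eta)=N\cdot d^2X(\xi,\eta)$. So $A=I^{-1}\,\mathrm{Hess}f/\sqrt{1+|\nabla f|^2}$, and $A$ is $I$-selfadjoint.

Let $\lambda$ be a smooth principal curvature on $U$, and for $x\in U$ define a polynomial in $z\in\mathbf R^n$ by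
$$\kappa_x(z)=\lambda(x)\,|z-X(x)|^2-2N(x)\cdot(z-X(x)).$$
For $\lambda\ne0$ we have $\kappa_x(z)=\lambda\,|z-(X+N/\lambda)|^2-1/\lambda$, so $\kappa_x=0$ is the sphere of radius $1/|\lambda|$ tangent to $M$ at $X(x)$, the curvature sphere. For $\lambda=0$ it is the tangent hyperplane. Differentiating in $x$, and using $N\cdot dX=0$ and $dN=-dX\circ A$,
$$d\kappa_x(\xi)(z)=d\lambda(\xi)\,|z-X|^2-2\,dX\big((\lambda-A)\xi\big)\cdot(z-X),\qquad \xi\in\mathbf R^\ell. \tag{2}$$
Evaluating at $z=X(x)$ we record
$$\kappa_x(X(x))=0,\quad d\kappa_x(\xi)(X(x))=0,\quad \nabla_z\kappa_x|_{X(x)}=-2N,\quad \nabla_z\big(d\kappa_x(\xi)\big)|_{X(x)}=-2\,dX((\lambda-A)\xi). \tag{3}$$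
By (2), if $\xi$ is a principal vector for $\lambda(x)$ and $d\lambda(\xi)=0$, then $d\kappa_x(\xi)=0$: moving along a curvature surface of a Dupin hypersurface, the curvature sphere does not change.

**One principal curvature.** Suppose $A=\lambda\cdot\mathrm{id}$ on $M$ and $M$ is Dupin. If $n=2$ this only says that $M$ is a plane curve, and it is its own curvature surface. The Dupin condition (for $n\ge3$ even the automatic part of Lemma 1) gives $d\lambda=0$, so $x\mapsto\kappa_x$ is locally constant. Since $\kappa_{x'}(X(x'))=0$, the piece $M$ lies near $x$ in the zero set of the single polynomial $\kappa_x$, of degree $\le2$: circles, lines, spheres, planes. For $n=2$ there is nothing else, and $\mathcal G=M$.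

**The torus.** Take $\lambda=\frac1r$, with curvature surfaces the meridian circles $\varphi=\text{const}$. With $c(\varphi)=X+rN=R(\cos\varphi,\sin\varphi,0)$ we get $\kappa_\varphi(z)=\frac1r\big(|z-c(\varphi)|^2-r^2\big)$, which depends only on $\varphi$. The torus is the envelope of these spheres, and a meridian circle is cut out by two equations,
$$\kappa_\varphi(z)=0,\qquad \partial_\varphi\kappa_\varphi(z)=0,$$
a sphere and the plane $(z-c)\cdot c'=0$. To write them at one point $q$ of the circle we need only finitely many derivatives of the torus at $q$. So a finite jet of $M$ at one point determines a whole curvature surface, by algebraic equations. With more derivatives at $q$ one can also determine the jets of $M$ along the circle, and then start again along the other family. This is the mechanism of Section 6.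

## 4. Why local algebraicity is not enough

On $\mathcal G$ the hypersurface is locally proper Dupin, and the sketch just given suggests that proper Dupin hypersurfaces are locally zero sets of polynomials. A natural plan for Theorem A is to prove this and then patch. Near a point $p\in\mathcal G^c$ write $M$ as the graph of a smooth $f$ over a ball. On a dense open set $f$ is locally algebraic; conclude that $f$ is algebraic, so that all sets in sight are semialgebraic and have finitely many components. The last conclusion stops exactly at the word "patch", as the following function shows.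

**Example.** There is $\phi\in C^\infty(\mathbf R)$ that is a polynomial near each point of the complement of the middle-thirds Cantor set, but is not real analytic.

Let $a_j=2\cdot3^{-j}$, so that $\sum_{j>k}a_j=3^{-k}$. Let $U_1,U_2,\dots$ be independent random variables, uniform on $[0,1]$, and let $\phi_k$ be the density of $\sum_{j>k}a_jU_j$, $\phi=\phi_0$. These densities exist and are smooth: the density of a sum of $m\ge2$ of the terms $a_jU_j$ is of class $C^{m-2}$, and convolving it with the law of the remaining terms keeps this, for every $m$. The support of $\phi_k$ lies in $[0,3^{-k}]$. Since $\phi_{k}(x)=a_{k+1}^{-1}\int_{x-a_{k+1}}^x\phi_{k+1}$, we have $\phi_k'(x)=a_{k+1}^{-1}\big(\phi_{k+1}(x)-\phi_{k+1}(x-a_{k+1})\big)$, and iterating,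
$$\phi^{(k)}(x)=\frac1{a_1\cdots a_k}\sum_{\varepsilon\in\{0,1\}^k}(-1)^{\varepsilon_1+\dots+\varepsilon_k}\,\phi_k\Big(x-\sum_{j\le k}\varepsilon_ja_j\Big).$$
The right side is supported in the union of the $2^k$ intervals $\big[\sum\varepsilon_ja_j,\ \sum\varepsilon_ja_j+3^{-k}\big]$, which is the $k$-th stage $C_k$ of the Cantor construction. So off $C_k$ the function $\phi$ is locally a polynomial of degree $<k$. For instance, $\phi=\frac32$ on $[\frac13,\frac23]$, and $\phi=0$ outside $[0,1]$. Off the Cantor set $\bigcap C_k$, $\phi$ is locally polynomial. But $\phi$ vanishes for $x<0$ and has integral $1$, so it is not analytic.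

The degrees on the gaps of the Cantor set are unbounded, and the pieces of the locally polynomial set accumulate, as the pieces of $\mathcal G$ would at a bad point. With a bound on the degree, the polynomial version of this phenomenon is impossible: if a smooth $f$ on a ball is, near each point of a dense open set, a polynomial of degree $\le d$, then all its derivatives of order $d+1$ vanish on a dense set, hence everywhere, and $f$ is a polynomial.

So the plan is as follows. First, show that proper Dupin hypersurfaces in $\mathbf R^n$ are locally algebraic with a degree bound depending only on $n$ (Section 6). Second, prove the analogue of the last paragraph for functions that are locally algebraic, not just polynomial, of bounded degree (Section 7). The uniformity comes from making the construction of Section 3 into one fixed semialgebraic set, which does not depend on $M$.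

## 5. Semialgebraic sets and jets

A subset of $\mathbf R^N$ is semialgebraic if it is a finite union of sets given by finitely many polynomial equations and strict inequalities; a map is semialgebraic if its graph is. We use the following facts, all in Bochnak–Coste–Roy, *Real Algebraic Geometry*.

* Tarski–Seidenberg: projections of semialgebraic sets are semialgebraic. So sets defined by first-order formulas from semialgebraic data are semialgebraic.
* A semialgebraic set has finitely many connected components, each semialgebraic. Closures and interiors of semialgebraic sets are semialgebraic.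
* Every semialgebraic set is a finite disjoint union of semialgebraic smooth submanifolds; its dimension is the maximum of their dimensions. A semialgebraic set containing a smooth $r$-dimensional submanifold has dimension $\ge r$. Images under semialgebraic maps do not increase dimension.
* Partial derivatives of smooth semialgebraic functions on open semialgebraic sets are semialgebraic. Such functions (Nash functions) are real analytic.

For example, $\sqrt{1+x^2}$ is Nash on $\mathbf R$: its graph is $\{y^2=1+x^2,\ y>0\}$.

**Fact (F).** If $B\subset\mathbf R^a\times\mathbf R^b$ is semialgebraic with projection $pr$ to $\mathbf R^a$, and all fibers of $pr|_B$ have dimension $\le e$, then $\dim B\le\dim pr(B)+e$.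

*Proof.* We may assume $B\neq\emptyset$. Let $B_0\subset B$ be a smooth semialgebraic submanifold of dimension $\dim B$, and let $r$ be the maximal rank of $d(pr|_{B_0})$. It is attained on an open subset of $B_0$. By the constant rank theorem, $pr(B)$ contains an $r$-dimensional submanifold and some fiber contains a submanifold of dimension $\dim B-r$. So $r\le\dim pr(B)$ and $\dim B-r\le e$. $\blacksquare$

**Jets.** For $k\ge0$ let $J^k$ be the space of $k$-jets $(x,(f_\alpha)_{|\alpha|\le k})$, where $x\in\mathbf R^\ell$ and the $f_\alpha$ are independent real coordinates. A function $f$ has the jet $j^k_xf=(x,(\partial^\alpha f(x))_{|\alpha|\le k})$. In particular $J^0=\mathbf R^\ell\times\mathbf R=\mathbf R^n$ and $j^0_xf=X(x)$. If $G$ is a smooth semialgebraic function on an open semialgebraic set $\Omega\subset J^r$, its total derivative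
$$D_bG=\frac{\partial G}{\partial x_b}+\sum_{|\alpha|\le r}f_{\alpha+e_b}\frac{\partial G}{\partial f_\alpha}$$
is a smooth semialgebraic function on the preimage of $\Omega$ in $J^{r+1}$, and by the chain rule $\partial_{x_b}[G(j^r_xf)]=(D_bG)(j^{r+1}_xf)$.

For $\ell=1$ the curvature of a plane curve is $G=f_2(1+f_1^2)^{-3/2}$ on $J^2$, and $DG=f_3(1+f_1^2)^{-3/2}-3f_1f_2^2(1+f_1^2)^{-5/2}$ on $J^3$. Vanishing of $DG$ is the Dupin condition for curves.

## 6. A uniform degree bound for proper Dupin hypersurfaces

**Proposition 2.** There is $d=d(n)$ such that: if $M\subset\mathbf R^n$ is proper Dupin and $p\in M$, there is a nonzero polynomial of degree $\le d$ vanishing on a neighborhood of $p$ in $M$.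

Let $M$ be the graph of $f$ over $U$ near $p=X(x_0)$, as in Section 3. Let $\lambda_1<\dots<\lambda_g$ be the distinct principal curvatures, with multiplicities $m_1,\dots,m_g$, $\sum m_i=\ell$. The ordered eigenvalues are continuous, distinct ones stay distinct nearby, and there are always exactly $g$ distinct ones. So the multiplicities are constant near $x_0$, and we shrink $U$ so that they are constant on $U$. Then $\lambda_i$ and $E_i=\ker(A-\lambda_i)$ are smooth.

**Step 1. The principal spaces form foliations along which the curvature is constant.** This step makes sure that curvature surfaces exist through every point. For sections $Y,Y'$ of $E_i$, formula (1), antisymmetrized with Codazzi, gives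
$$(Y\lambda_i)Y'-(Y'\lambda_i)Y+(\lambda_i-A)[Y,Y']=0.$$
The first two terms lie in $E_i$ and the last one is orthogonal to $E_i$, because $A$ is selfadjoint. So $(\lambda_i-A)[Y,Y']=0$, that is, $[Y,Y']\in E_i$, and $E_i$ is integrable by Frobenius. Also $(Y\lambda_i)Y'=(Y'\lambda_i)Y$, so $d\lambda_i|_{E_i}=0$ if $m_i\ge2$. If $m_i=1$, integral curves of $E_i$ are curvature surfaces and $d\lambda_i|_{E_i}=0$ by the Dupin condition. For each $i$, with $\kappa_x$ built from $\lambda=\lambda_i$, formula (2) now says
$$d\kappa_x(\xi)=0\quad\text{for }\xi\in E_i(x),$$
so $x\mapsto\kappa_x$ is constant along connected pieces of leaves of $E_i$.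

**Step 2. Equations for $M$ along a leaf.** This step writes $M$, near any point $x$ of a leaf, as an envelope of spheres whose parameters live near another point $q$ of the same leaf. Fix $i$ and write $\lambda=\lambda_i$, $E=E_i$, $m=m_i$. Choose $a=a_i\subset\{1,\dots,\ell\}$ with $|a|=\ell-m$ such that the coordinate subspace $\mathbf R^a\subset\mathbf R^\ell$ is complementary to $E(x_0)$. Let $Q=Q_i\ni x_0$ be a flow box of $E$ in $U$ on which $\mathbf R^a$ stays complementary to $E$, with a submersion $\sigma:Q\to\mathbf R^{\ell-m}$ whose fibers are connected pieces of leaves, called plaques. (For the meridians of the torus, $\sigma=\varphi$ works. If $m=\ell$, then $a=\emptyset$ and $Q$ is one plaque.)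

Let $q,x\in Q$ lie in the same plaque. The kernel of $d\sigma_q$ is $E(q)$, so $\sigma|_{(q+\mathbf R^a)\cap Q}$ is a local diffeomorphism at $q$, and $\sigma(q)=\sigma(x)$. Composing $\sigma$ with its local inverse we get a neighborhood $O$ of $x$ and a smooth $\pi:O\to\mathbf R^a$ with
$$\pi(x)=0,\qquad \sigma(q+\pi(x'))=\sigma(x')\quad(x'\in O).$$
So $x'$ and $q+\pi(x')$ lie in the same plaque, and after shrinking $O$, $d\pi_{x'}$ is onto $\mathbf R^a$ with kernel $E(x')$. For small $v\in\mathbf R^a$ put
$$\kappa(v;z)=\kappa_{q+v}(z),\qquad \Psi(v;z)=\big(\kappa(v;z),\,(\partial_{v_b}\kappa(v;z))_{b\in a}\big)\in\mathbf R^{1+\ell-m}=\mathbf R^{n-m}.$$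
By Step 1, $\kappa_{x'}=\kappa(\pi(x');\cdot)$. Differentiating in $x'$,
$$d\kappa_{x'}(\xi)=\sum_{b\in a}\partial_{v_b}\kappa(\pi(x');\cdot)\,\big(d\pi_{x'}(\xi)\big)_b .$$
By (3), both $\kappa_{x'}$ and all $d\kappa_{x'}(\xi)$ vanish at $z=X(x')$. Since $d\pi_{x'}$ is onto, all $\partial_{v_b}\kappa(\pi(x');X(x'))$ vanish. Therefore
$$\Psi\big(\pi(x');\,x',f(x')\big)=0\qquad(x'\in O). \tag{4}$$

**Step 3. Two nondegeneracies.** The rank statement will say that the leaf is cut out transversally; the determinant will allow us to solve (4) for $f$. Pick $\xi_b$, $b\in a$, with $d\pi_x(\xi_b)=e_b$. They span a complement of $E(x)=\ker(\lambda-A)$, and $\partial_{v_b}\kappa(0;\cdot)=d\kappa_x(\xi_b)$.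

*Rank.* By (3), the $z$-gradients of the components of $\Psi$ at $(0;X(x))$ are $-2N$ and $-2dX((\lambda-A)\xi_b)$. The operator $\lambda-A$ is injective on the span of the $\xi_b$, $dX$ is injective, and $N$ is normal to the image of $dX$. So these vectors are linearly independent and $\operatorname{rank}\partial_z\Psi=n-m$ at $(0;X(x))$.

*Determinant.* Differentiate the component $\partial_{v_b}\kappa(\pi(x');X(x'))=0$ of (4) at $x'=x$ in direction $\xi_c$. By (3) we get
$$\partial_{v_c}\partial_{v_b}\kappa(0;X(x))=2\,dX((\lambda-A)\xi_b)\cdot dX(\xi_c)=2\langle(\lambda-A)\xi_b,\xi_c\rangle_I .$$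
The form $\langle(\lambda-A)\cdot,\cdot\rangle_I$ is symmetric with kernel exactly $E(x)$, so it is nondegenerate on any complement of $E(x)$, and this matrix is invertible. At $(0;X(x))$ we also have $\partial_v\kappa=0$ and $\partial_y\kappa=-2N\cdot e_n\ne0$. So the first row of $\partial\Psi/\partial(v,y)$ is $(0,\dots,0,\partial_y\kappa)$, and
$$\det\frac{\partial\Psi}{\partial(v,y)}(0;X(x))=\pm\,\partial_y\kappa\cdot\det\big(\partial_{v_b}\partial_{v_c}\kappa\big)\ne0 .$$

**Step 4. Derivatives of $f$ at $x$ from derivatives of $\Psi$ at $(0;X(x))$.** This step transports jets along the leaf. By the implicit function theorem, $(\pi,f)$ is near $x$ the unique solution $(v,y)$ of $\Psi(v;x',y)=0$ close to $(0,f(x))$. Apply $\partial^\alpha_{x'}$, $\alpha\ne0$, to $\Psi(v(x');x',y(x'))=0$: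
$$\frac{\partial\Psi}{\partial(v,y)}\,\partial^\alpha(v,y)=-\big(\text{universal polynomial in derivatives of }\Psi\text{ of order}\le|\alpha|\text{ and lower derivatives of }(v,y)\big).$$
Solving by Cramer's rule and induction on $|\alpha|$, we get $\partial^\alpha f(x)=R_\alpha$ for every $\alpha\neq0$. Here $R_\alpha$ is a universal polynomial in the derivatives of $\Psi$ of order $\le|\alpha|$ at $(0;X(x))$, divided by a power of the determinant of Step 3. "Universal" means that it depends only on $n$, $m$, $a$ and $\alpha$.

**Step 5. A universal semialgebraic relation between jets.** Now we forget $f$ and turn Steps 2–4 into a relation on jet spaces. Fix the combinatorial data $(m_1,\dots,m_g)$, $(a_1,\dots,a_g)$; for given $n$ there are finitely many possibilities. Let $\Omega^2\subset J^2$ be the set of 2-jets for which the eigenvalues $\nu_1\le\dots\le\nu_\ell$ of $A$ satisfy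
$$\nu_s<\nu_{s+1}\quad\text{for } s=m_1,\ m_1+m_2,\ \dots,\ m_1+\dots+m_{g-1}.$$
The entries of $A$ are smooth semialgebraic functions on $J^2$. The $\nu_s$ are continuous, and they are semialgebraic, since they are characterized by $\nu_1\le\dots\le\nu_\ell$ and $\det(t-A)=\prod_s(t-\nu_s)$. So $\Omega^2$ is open and semialgebraic. Eigenvalues within a block may differ, so we define $\hat\lambda_i:\Omega^2\to\mathbf R$ as the mean of the $i$-th block of eigenvalues. It is semialgebraic. It is also smooth: near a given jet choose a contour enclosing exactly the $i$-th block; it still does so for nearby jets, and there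
$$\hat\lambda_i=\frac1{m_i}\operatorname{tr}\frac1{2\pi\sqrt{-1}}\oint\zeta(\zeta-A)^{-1}\,d\zeta .$$

Replacing $\lambda$ by $\hat\lambda_i$ in $\kappa_x$, the coefficients in $z$ of $\kappa_x$ become smooth semialgebraic functions on $\Omega^2$. Let $\Omega^k\subset J^k$ be the preimage of $\Omega^2$ $(k\ge2)$. The iterated total derivatives of order $\le k+2$ of these coefficients are smooth semialgebraic functions on $\Omega^{k+4}$. For $k\ge0$ and $j\in\Omega^{k+4}$ use them as Taylor coefficients: let $\kappa^j(v;z)$ be the resulting Taylor polynomial of order $k+2$ in $v\in\mathbf R^{a_i}$, a polynomial in $(v,z)$ with coefficients semialgebraic in $j$. Put $\Psi^j=(\kappa^j,(\partial_{v_b}\kappa^j)_{b\in a_i})$. Let $\Sigma_i^j$ be the set of $z=(x,y)\in\mathbf R^n$ with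
$$\Psi^j(0;z)=0,\qquad \operatorname{rank}\partial_z\Psi^j(0;z)=n-m_i,\qquad \det\frac{\partial\Psi^j}{\partial(v,y)}(0;z)\ne0 .$$
Finally let $T_i^k\subset\Omega^{k+4}\times J^k$ be the set of pairs $(j,j')$, $j'=(x,(g_\alpha)_{|\alpha|\le k})$, such that $z=(x,g_0)\in\Sigma_i^j$ and $g_\alpha=R_\alpha$ for $0<|\alpha|\le k$, where $R_\alpha$ is evaluated on the derivatives of $\Psi^j$ at $(0;z)$. In the torus example, with $i$ the meridian family and $j$ a jet of the torus at $q$, $\Sigma_i^j$ lies on the intersection of a sphere and a plane found in Section 3. Three properties matter.

*(a) $T_i^k$ is semialgebraic.* The derivatives of $\Psi^j$ at $(0;z)$ are polynomials in $z$ with coefficients semialgebraic in $j$.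

*(b) For fixed $j$, $\dim\{j':(j,j')\in T_i^k\}\le m_i$.* The set $\Sigma_i^j$ is semialgebraic and relatively open in $\{\Psi^j(0;\cdot)=0\}$, which is given by $n-m_i$ equations whose differentials are independent at points of $\Sigma_i^j$. So $\Sigma_i^j$ is empty or a submanifold of dimension $m_i$. And $j'$ is a semialgebraic function of $z\in\Sigma_i^j$.

*(c) For $f$ as above and $q,x$ in the same plaque of $Q_i$, $(j_q^{k+4}f,\,j_x^kf)\in T_i^k$.* On $U$ the blocks consist of equal eigenvalues, so $j^2f\in\Omega^2$ and $\hat\lambda_i(j^2f)=\lambda_i$. Hence for $j=j_q^{k+4}f$, $\kappa^j$ is the Taylor polynomial of order $k+2$ in $v$ of $\kappa(v;z)=\kappa_{q+v}(z)$. Then $\kappa^j-\kappa=O(|v|^{k+3})$ and $\Psi^j-\Psi=O(|v|^{k+2})$, with coefficients polynomial in $z$, so all derivatives of order $\le k+1$ of $\Psi$ and $\Psi^j$ agree at the points $(0;z)$. Since $k+1\ge\max(k,1)$, this covers every derivative that enters $\Sigma_i^j$ and $R_\alpha$. Now (4) at $x'=x$ and Steps 3 and 4 give the claim.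

**Step 6. Chains through all $g$ foliations.** One leaf has dimension $m_i$ only. This step reaches a full neighborhood by going along a leaf of $E_1$, then of $E_2$, and so on up to $E_g$; each move costs four orders of differentiation, so we start with a jet of order $4g$. Let $F\subset\Omega^{4g}\times\mathbf R^n$ be the set of $(j,z)$ for which there is a chain
$$j_0=j,\ j_1,\ \dots,\ j_g=z\in J^0\qquad\text{with}\qquad (j_{s-1},j_s)\in T_s^{4(g-s)},\quad s=1,\dots,g .$$
The jet orders match, because $T_s^{4(g-s)}\subset\Omega^{4(g-s+1)}\times J^{4(g-s)}$. By Tarski–Seidenberg $F$ is semialgebraic. Fix $j$. The set of initial chains $(j_1,\dots,j_s)$ projects to the set of initial chains $(j_1,\dots,j_{s-1})$ with fibers of dimension $\le m_s$ by (b). So by (F) and induction it has dimension $\le m_1+\dots+m_s$. Hence full chains form a set of dimension $\le\ell=n-1$, and projecting to the last entry,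
$$\dim F_j\le n-1\quad\text{for every }j,\qquad F_j=\{z:(j,z)\in F\}.$$

*Claim: for $j=j^{4g}_{x_0}f$, the set $F_j$ contains a neighborhood of $p$ in $M$.* Let $Y_s=(Y_{s,1},\dots,Y_{s,m_s})$ be a smooth frame of $E_s$ near $x_0$. For small $t=(t_1,\dots,t_g)\in\prod_s\mathbf R^{m_s}$ put $q_0=x_0$, let $q_s$ be the image of $q_{s-1}$ under the time-one flow of $t_s\cdot Y_s=\sum_bt_{s,b}Y_{s,b}$, and put $\Theta(t)=q_g$. By smooth dependence on parameters, for small $t$ the map $\Theta$ is defined and smooth, and all flow curves from $q_{s-1}$ to $q_s$ stay in the neighborhood $\bigcap_iQ_i$ of $x_0$, since for $t=0$ they are constant. Moreover $d\Theta_0(t)=\sum_st_s\cdot Y_s(x_0)$, an isomorphism because $\mathbf R^\ell=\bigoplus_sE_s(x_0)$. By the inverse function theorem the image of $\Theta$ contains a neighborhood of $x_0$. The curve from $q_{s-1}$ to $q_s$ is tangent to $E_s$, so the submersion of $Q_s$ is constant along it, and $q_{s-1},q_s$ lie in the same plaque of $Q_s$. By (c), the jets $j_s=j^{4(g-s)}_{q_s}f$, $0\le s\le g$, form an admissible chain from $j^{4g}_{x_0}f$ to $j^0_{q_g}f=X(q_g)$. This proves the claim.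

**Step 7. The degree.** The set $F$ depends only on $n$ and the combinatorial data, and this gives the uniform bound. Write once and for all
$$F=\bigcup_\tau\{(j,z): f_\tau(j,z)=0,\ g_{\tau1}(j,z)>0,\dots,g_{\tau s_\tau}(j,z)>0\},$$
a finite union with polynomials $f_\tau,g_{\tau\sigma}$ (several equations are combined into one by summing squares; $f_\tau=0$ is allowed). Fix $j$ with $F_j\ne\emptyset$. If the $\tau$-th piece has nonempty fiber over $j$, then $f_\tau(j,\cdot)\not\equiv0$; otherwise this fiber would be a nonempty open subset of $\mathbf R^n$, contradicting $\dim F_j\le n-1$. The product of these $f_\tau(j,\cdot)$ is a nonzero polynomial of degree $\le\sum_\tau\deg_zf_\tau$ vanishing on $F_j$. Let $d(n)$ be the maximum of these bounds over the finitely many combinatorial data. By the claim in Step 6, this polynomial for $j=j^{4g}_{x_0}f$ vanishes on a neighborhood of $p$ in $M$. Undoing the permutation of coordinates does not change its degree. $\blacksquare$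

## 7. Smooth functions that are algebraic of bounded degree on a dense set

In the polynomial case of Section 4 one differential equation did the work. Here the polynomial relation $P(x,f(x))=0$ may change from place to place. The remedy is to look, at each point, at all relations of degree $\le d$ that hold to infinite order, a finite-dimensional vector space, and to show that it does not move.

**Proposition 3.** Let $W\subset\mathbf R^\ell$ be an open ball and $f\in C^\infty(W)$. Suppose each point of a dense open subset of $W$ has a neighborhood on which $P(x,f(x))=0$ for some nonzero polynomial $P$ of degree $\le d$ (depending on the point). For $x\in W$ let $I_x\subset\mathbf R[x,y]$ be the ideal of polynomials $P$ such that $P(\cdot,f(\cdot))$ has zero Taylor series at $x$. Then $I_x$ is independent of $x\in W$ and is generated by an irreducible polynomial of degree $\le d$.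

Let $\mathcal P_d$ be the space of polynomials in $(x,y)$ of degree $\le d$, and put
$$V_N(x)=\{P\in\mathcal P_d:\ D^\alpha[P(\cdot,f)](x)=0,\ |\alpha|\le N\},\qquad V(x)=\bigcap_NV_N(x)=I_x\cap\mathcal P_d .$$

**Step 1. $V(x)\ne0$ for every $x\in W$.** This is where the bound on the degree enters. $V_N(x)$ is the kernel of a matrix depending smoothly on $x$, acting on the fixed finite-dimensional space $\mathcal P_d$. So $\{x:\dim V_N(x)\ge1\}$ is closed. By hypothesis it is dense, so it is $W$. For fixed $x$ the decreasing sequence $V_N(x)$ stabilizes, so $V(x)=V_N(x)$ for large $N$, and $\dim V(x)\ge1$.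

**Step 2. $I_x$ is generated by one irreducible polynomial.** This rigidity will control what can happen at limit points. $I_x$ is the kernel of the ring homomorphism
$$\mathbf R[x,y]\to\mathbf R[[z]],\qquad (x,y)\mapsto(x+z,\ T_xf(z)),$$
where $x$ on the right is the base point and $T_xf$ is the Taylor series. The target is an integral domain, so $I_x$ is prime. It is nonzero by Step 1, and $I_x\cap\mathbf R[x]=0$, since a polynomial in $x$ with zero Taylor series is zero. So $I_x$ generates a nonzero prime ideal of the principal ideal domain $\mathbf R(x)[y]$, whose contraction to $\mathbf R[x,y]$ is $I_x$. Taking a primitive generator, Gauss' lemma gives $I_x=(P_x)$ with $P_x$ irreducible in $\mathbf R[x,y]$. Some nonzero multiple of $P_x$ lies in $\mathcal P_d$, so $\deg P_x\le d$ and $P_x\in V(x)$.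

**Step 3. $V$ is locally constant where its dimension is minimal.** Let $r=\min_W\dim V\ge1$ and $Z=\{x\in W:\dim V(x)=r\}$. If $x\in Z$, choose $N$ with $V_N(x)=V(x)$. For $x'$ near $x$ semicontinuity gives $r\le\dim V(x')\le\dim V_N(x')\le r$. So $Z$ is open, and near $x$ we have $V=V_N$, the kernel of a matrix of constant rank, hence a smooth subbundle of the trivial bundle $\mathcal P_d$.

Let $x'\mapsto P_{(x')}$ be a smooth local section of $V$, so that $D^\alpha[P_{(x')}(\cdot,f)](x')=0$ for all $\alpha$ and $x'$. The point $x'$ occurs twice here, in the polynomial and as the point of evaluation. Differentiating in $x'_i$,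
$$D^\alpha[(\partial_iP_{(x')})(\cdot,f)](x')+D^{\alpha+e_i}[P_{(x')}(\cdot,f)](x')=0,$$
and the second term vanishes. So $\partial_iP_{(x')}\in V(x')$: derivatives of sections of $V$ are sections of $V$. Hence a local frame $(P^{(b)})$ of $V$ on a small ball satisfies $\partial_iP^{(b)}=\sum_c\Gamma^c_{ib}P^{(c)}$ with smooth $\Gamma$. If a linear functional $\varphi$ on $\mathcal P_d$ vanishes on $V$ at the center, the functions $\varphi(P^{(b)})$ satisfy a homogeneous linear system of ordinary differential equations along rays from the center with zero initial values, so they vanish. Therefore $V$ at each point of the ball is contained in, and by dimension equal to, $V$ at the center. So $V$ is locally constant on $Z$.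

**Step 4. $Z=W$.** This step excludes jumps of $V$ at limit points. Suppose $Z\neq W$; take a segment in $W$ from $x_1\in Z$ to a point outside $Z$, and let $p$ be its first point not in $Z$. On $[x_1,p)$ we have $V\equiv V(x_1)$ by Step 3. If $P\in V(x_1)$, all $D^\alpha[P(\cdot,f)]$ vanish on $[x_1,p)$, hence at $p$; so $V(x_1)\subset V(p)$. In particular $P_{x_1}\in I_p=(P_p)$. As $P_{x_1}$ is irreducible and $P_p$ is not a unit, $(P_p)=(P_{x_1})$, that is, $I_p=I_{x_1}$. Hence $V(p)=I_p\cap\mathcal P_d=V(x_1)$ has dimension $r$ and $p\in Z$, a contradiction.

So $V$ is locally constant on the connected set $W$, hence constant. Since $P_x\in V(x)\subset I_x$, the ideal $I_x$ is generated by $V(x)$, and it is constant too. $\blacksquare$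

**Lemma 4.** In Proposition 3, $f$ is semialgebraic, hence Nash and real analytic on $W$.

*Proof.* Let $P$ generate $I_x$ (for all $x$). Then $P(x,f(x))=0$ on $W$. Since $I_x\cap\mathbf R[x]=0$, $P$ has positive degree in $y$. It is irreducible in $\mathbf R[x,y]$, hence by Gauss' lemma irreducible, and in characteristic $0$ separable, in $\mathbf R(x)[y]$. So the product $\delta(x)$ of its leading $y$-coefficient and its $y$-discriminant is a nonzero polynomial. The set $D=W\cap\{\delta\ne0\}$ is dense, open and semialgebraic, with finitely many connected components $D_i$, each semialgebraic.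

Over $D_i$ the real roots of $P(x,\cdot)$ are simple and of constant number, and they are given by continuous semialgebraic functions $\xi_1<\dots<\xi_s$. The sets $\{x\in D_i:f(x)=\xi_k(x)\}$ are closed in $D_i$, disjoint, and cover $D_i$; by connectedness $f|_{D_i}$ is one of the $\xi_k$. Thus $f|_D$ is semialgebraic. By continuity of $f$ and density of $D$, the graph of $f$ is the closure of the graph of $f|_D$ in $W\times\mathbf R$, so it is semialgebraic. $\blacksquare$

The function $\phi$ of Section 4 shows that the common bound $d$ cannot be dropped from Proposition 3 and Lemma 4: on $W=(-1,2)$ it satisfies all other hypotheses, and it is not analytic.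

## 8. Proof of Theorem A

Let $M$ be Dupin and $p\in M$. Choose a neighborhood of $p$ in $M$ that is the graph of $f\in C^\infty(W)$ over an open ball $W$ in a coordinate hyperplane, and identify it with $W$.

**Step 1. $f$ is semialgebraic.** The set $\mathcal G\cap W$ is open and dense in $W$. Each of its points has a connected open neighborhood on which $c$ is constant; as an open subset of a Dupin hypersurface, this neighborhood is proper Dupin. By Proposition 2 the hypothesis of Proposition 3 holds with $d=d(n)$. By Lemma 4, $f$ is semialgebraic and smooth.

**Step 2. $\mathcal G\cap W$ is semialgebraic.** The partial derivatives of $f$ are semialgebraic, hence so are the entries of $A$, the ordered eigenvalues $\nu_1\le\dots\le\nu_\ell$, and the number $c(x)$ of distinct eigenvalues. Since $W$ is open in $M$,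
$$\mathcal G\cap W=\bigcup_{s=1}^{\ell}\operatorname{int}\{x\in W:c(x)=s\}$$
is semialgebraic, and it has finitely many connected components $U_1,\dots,U_t$. They are connected and open, and their union $\mathcal G\cap W$ is dense in $W$. Hence $p$ is not a bad point.

Since $p$ was arbitrary, $S=\emptyset$. If $M$ is connected, $M\setminus S=M$ has exactly one component, so the local finiteness property holds. $\blacksquare$

**Remark (compact case).** If $M$ is a compact Dupin hypersurface, $\mathcal G$ itself has finitely many components. Cover $M$ by finitely many charts $W$ as above. Each component of $\mathcal G$ meets some $W$ and therefore contains a component of that $\mathcal G\cap W$; distinct components of $\mathcal G$ contain distinct ones, and there are finitely many in all. Compactness cannot be dropped here, by the open piece of $T\times\mathbf R$ in Section 1.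

## 9. One irreducible polynomial for the whole hypersurface

**Proof of Theorem B.** That each point of $M$ has a neighborhood which is the graph of a Nash function over a ball, and that $M$ is real analytic, was shown in Section 8.

**Step 1. A polynomial $P$ with $M\subset Z(P)$.** For $p\in M$ let $I_p(M)\subset\mathbf R[X_1,\dots,X_n]$ be the ideal of polynomials whose restriction to $M$ vanishes to infinite order at $p$. In a chart $W$ of Section 8 this is, up to the permutation of coordinates, the ideal $I_x$ of Proposition 3. So it is constant over the chart and generated by an irreducible polynomial of degree $\le d(n)$. Thus $I_p(M)$ is locally constant in $p$, and as $M$ is connected it is constant, equal to $(P)$ with $P$ irreducible of degree $\le d(n)$. In particular $P$ vanishes at every point of $M$.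

**Step 2. $Z(P)$ is irreducible of dimension $n-1$.** For real zero sets this does not follow from irreducibility of $P$ alone ($x^2+y^2$ is irreducible over $\mathbf R$, and its zero set in the plane is a point), so we compute the ideal. Any polynomial vanishing on $Z(P)$ vanishes on $M$, hence lies in $I_p(M)=(P)$. So the ideal of $Z(P)$ is the prime ideal $(P)$, and $Z(P)$ is irreducible. It contains the $(n-1)$-dimensional submanifold $M$, so its dimension is at least $n-1$. It is less than $n$, because a nonzero polynomial does not vanish on a nonempty open set. $\blacksquare$

## 10. The Dupin condition propagates analytically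

**Proof of Theorem C.** If $M$ is connected and Dupin, it is analytic by Theorem B. Any component of the dense open set $\mathcal G$ is Dupin with constant $c$, hence proper Dupin.

Conversely, let $M$ be connected and analytic and contain a nonempty open proper Dupin subset. Let $D\subset M$ be the open set of points having a Dupin neighborhood; it is nonempty. We show that $D$ is closed. Then $D=M$, and $M$ is Dupin by the first consequence of Lemma 1.

Let $p\in\overline D$ and let $W\ni p$ be a connected analytic chart with unit normal and analytic orthonormal frame. Then $W\cap D\ne\emptyset$. By Lemma 1 we need $e\lambda=0$ for simple principal curvatures on $W$. These are not globally defined analytic functions on $W$, so we cannot continue $e\lambda$ directly. Instead we continue the sum of all $(e\lambda)^2$, which turns out to be a quotient of analytic functions on $W$.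

**Step 1. A dense open set with constant multiplicities.** As $W$ is connected, $C^\omega(W)$ is an integral domain; let $\mathbb F$ be its fraction field. In $\mathbb F[t]$ write $\det(t-A)=\prod_s\chi_s^s$ with $\chi_s$ monic, squarefree and pairwise coprime, and put $q=\prod_s\chi_s$, which is squarefree. Choose $0\ne h\in C^\omega(W)$ such that the coefficients of all $\chi_s$ lie in the ring $C^\omega(W)[1/h]$ and the discriminant of $q$ has no zero on $W_h=\{h\ne0\}$. This is possible: take $h$ divisible by all denominators and by a numerator of the discriminant. The set $W_h$ is open and dense in $W$. At each point of $W_h$ the roots of $q$ are distinct, so a root of $\chi_s$ is an eigenvalue of multiplicity exactly $s$. The number of distinct eigenvalues is $\deg q$, and the simple eigenvalues are the roots of $\chi_1$, all real.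

**Step 2. $(e\lambda)^2$ as a polynomial in $\lambda$.** On $W_h$ the spectral projection of an eigenvalue $\lambda$ is
$$P_\lambda=\frac1{q'(\lambda)}\Big[\frac{q(t)}{t-\lambda}\Big]_{t=A},$$
because $A$ is diagonalizable, and the polynomial $q(t)/(t-\lambda)$ vanishes at the other eigenvalues and equals $q'(\lambda)$ at $t=\lambda$. With $B_{abc}$ the components of $\nabla A$ in the orthonormal frame, put
$$\Phi(\lambda)=\sum B_{abc}B_{a'b'c'}(P_\lambda)_{aa'}(P_\lambda)_{bb'}(P_\lambda)_{cc'} .$$
For a simple $\lambda$ with unit eigenvector $e$ we have $P_\lambda=ee^T$, so $\Phi(\lambda)=\langle(\nabla_eA)e,e\rangle^2$. By (1), $(\nabla_eA)e=(e\lambda)e+(\lambda-A)\nabla_ee$, and the last term is orthogonal to $e$. So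
$$\Phi(\lambda)=(e\lambda)^2 .$$
Since $q(\lambda)=0$, we have $q(t)/(t-\lambda)=(q(t)-q(\lambda))/(t-\lambda)$, a polynomial in $t$ and $\lambda$ with coefficients in $\mathbb F$. Hence $\Phi(\lambda)=H(\lambda)/q'(\lambda)^3$ with some $H\in\mathbb F[t]$. As $q$ is squarefree and the characteristic is $0$, $q'$ is coprime to $q$, hence to its factor $\chi_1$. So there are $K,L\in\mathbb F[t]$ with $Kq'+L\chi_1=1$. Put $R=HK^3$. Multiply $h$ by suitable denominators so that $H,K,L$ also have coefficients in $C^\omega(W)[1/h]$. Then pointwise on $W_h$, at each root $\lambda$ of $\chi_1$, we have $K(\lambda)q'(\lambda)=1$ and $\Phi(\lambda)=R(\lambda)$.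

**Step 3. Continuation.** On $W_h$ consider
$$\theta=\sum_{\chi_1(\lambda)=0}R(\lambda)=\sum_{\lambda\text{ simple}}(e\lambda)^2 .$$
The first expression is symmetric in the roots of $\chi_1$, hence a polynomial in the coefficients of $\chi_1$ and $R$. So $\theta=u/h^k$ for some $k$ and some $u\in C^\omega(W)$. The set $W_h\cap D$ is open and nonempty. On it $e\lambda=0$ for all simple $\lambda$ by Lemma 1, so $\theta=0$ and $u=0$ there. As $u$ is analytic on the connected $W$, $u\equiv0$, even if $W_h$ is disconnected. Hence $\theta=0$ on $W_h$, and being a sum of squares of real numbers, it vanishes only if $e\lambda=0$ for every simple eigenvalue on $W_h$. By Lemma 1, $W_h$ is Dupin. It is dense and open in $W$, so by the second consequence of Lemma 1, $W$ is Dupin. Therefore $p\in D$, and $D$ is closed. $\blacksquare$
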